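# Weak Pinsker filtrations with equal entropies that are not isomorphic

## 1. Factor algebras, Bernoulli complements and weak Pinsker filtrations

All statements are modulo null sets, and logarithms are natural. Put $H(p)=-p\log p-(1-p)\log(1-p)$.

**Definition (system, factor algebra).** A *dynamical system* $\mathbf X=(X,\mathcal A,\mu,T)$ is an invertible measure-preserving transformation $T$ of a standard probability space, with finite Kolmogorov–Sinai entropy $h(\mathbf X)$. A *factor algebra* is a $\sigma$-algebra $\mathcal B\subset\mathcal A$ with $T^{-1}\mathcal B=\mathcal B$. The corresponding factor system is written $\mathbf X/\mathcal B$ and its entropy $h_\mu(\mathcal B,T)$, or simply $h(\mathcal B)$.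

*Example.* If $\zeta_0$ is a measurable function on $X$ and $\zeta_i=\zeta_0\circ T^i$, then $\sigma(\zeta):=\sigma(\zeta_i:i\in\mathbb Z)$ is a factor algebra. If the $\zeta_i$ are i.i.d. with a countable alphabet, then $\mathbf X/\sigma(\zeta)$ is a Bernoulli shift, and its entropy is the Shannon entropy of $\zeta_0$.

The one-point shift counts as a (trivial) Bernoulli shift. It is the only Bernoulli shift of entropy $0$.

**Definition (relatively Bernoulli).** Let $\mathcal C\subset\mathcal D$ be factor algebras. Then $\mathcal D$ is *relatively Bernoulli over* $\mathcal C$ if there is a factor algebra $\mathcal B$, independent of $\mathcal C$, such that $\mathbf X/\mathcal B$ is isomorphic to a Bernoulli shift and $\mathcal D=\mathcal C\vee\mathcal B$. I call such a $\mathcal B$ a *Bernoulli complement*.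

*Example.* Let $\xi=(\xi_i)$ and $\eta=(\eta_i)$ be independent processes of i.i.d. fair bits, $\mathcal C=\sigma(\xi)$, $\mathcal D=\sigma(\xi,\eta)$. Then $\sigma(\eta)$ is a Bernoulli complement. So is $\sigma(\xi+\eta)$, with addition mod $2$: given $\xi$, the bits $\xi_i+\eta_i$ are i.i.d. and fair, so $\xi+\eta$ is independent of $\xi$; and $\xi,\ \xi+\eta$ together give $\eta$. Complements are not unique, and this matters throughout.

**Definition (weak Pinsker filtration).** A *dynamical filtration* on $\mathbf X$ is a sequence $(\mathcal F_n)_{n\le0}$ of factor algebras with $\mathcal F_{n-1}\subset\mathcal F_n$. It is a *weak Pinsker filtration* if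

1. $\mathcal F_0=\mathcal A$;
2. for every $n\le0$, $\mathcal F_n$ is relatively Bernoulli over $\mathcal F_{n-1}$;
3. $h(\mathcal F_n)\to0$ as $n\to-\infty$.

*Example (the product filtration).* Let $\omega^n$, $n\le0$, be independent i.i.d. processes with finite alphabets and entropies $a_n>0$, where $\sum_n a_n<\infty$; for instance $a_n=2^{n-1}$. Let $\mathbf X$ be the system generated by all of them under the time shift, and $\mathcal S_n=\bigvee_{k\le n}\sigma(\omega^k)$. Then $\mathcal S_n=\mathcal S_{n-1}\vee\sigma(\omega^n)$ with an independent Bernoulli complement, and $h(\mathcal S_n)=\sum_{k\le n}a_k\to0$. So $(\mathcal S_n)$ is a weak Pinsker filtration. By contrast, the constant filtration $\mathcal F_n=\mathcal A$ satisfies 1 and 2, but it violates 3 as soon as $h(\mathbf X)>0$.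

**Definition (same entropy, isomorphism).** Two weak Pinsker filtrations $\mathcal F,\mathcal G$ on $\mathbf X$ *have the same entropy* if $h(\mathcal F_n)=h(\mathcal G_n)$ for every $n\le 0$. Dynamical filtrations $\mathcal F$ on $\mathbf X$ and $\mathcal G$ on $\mathbf Y$ are *isomorphic* if there is an isomorphism of systems $\Phi:\mathbf X\to\mathbf Y$ with $\Phi^{-1}(\mathcal G_n)=\mathcal F_n$ for every $n\le0$. One single $\Phi$ has to serve all levels.

*Example.* In the product filtration, suppose $\omega^0$ and $\omega^{-1}$ have the same law. Put $\mathcal S'_n=\mathcal S_n$ for $n\ne-1$ and $\mathcal S'_{-1}=\mathcal S_{-2}\vee\sigma(\omega^0)$. Then $\mathcal S'\neq\mathcal S$, but the map exchanging $\omega^0$ and $\omega^{-1}$ is an isomorphism between them.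

**Facts that will be used.**

* **(a)** By Austin's theorem every ergodic system has the weak Pinsker property. Consequently, if $\mathbf X$ is ergodic with $h(\mathbf X)>0$, then for every strictly increasing sequence $(\epsilon_n)_{n\le-1}$ of positive numbers with $\epsilon_n\to0$ as $n\to-\infty$ and $\epsilon_{-1}\le h(\mathbf X)$, there is a weak Pinsker filtration $\mathcal F$ on $\mathbf X$ with $h(\mathcal F_n)=\epsilon_n$ for all $n\le-1$.
* **(b)** (Thouvenot) If $\mathbf X\otimes\mathbf B\cong\mathbf Y\otimes\mathbf B$ with $\mathbf X,\mathbf Y$ ergodic and $\mathbf B$ a finite-entropy Bernoulli shift, then $\mathbf X\cong\mathbf Y$.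
* **(c)** (Ornstein) Bernoulli shifts of equal finite entropy, with finite or countable alphabet, are isomorphic.
* **(d)** (Entropy) $h$ is monotone in the factor algebra; $h(\mathcal B\vee\mathcal C)\le h(\mathcal B)+h(\mathcal C)$, with equality if $\mathcal B,\mathcal C$ are independent; for independent factor algebras $\mathcal B_k$, $h(\bigvee_k\mathcal B_k)=\sum_kh(\mathcal B_k)$. The Abramov–Rokhlin formula: if $\mathcal C$ is a factor algebra and $\zeta$ a finite-valued process, then $h(\sigma(\zeta)\vee\mathcal C)=h(\mathcal C)+H(\zeta_0\mid\sigma(\zeta_i:i<0)\vee\mathcal C)$.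
* **(e)** (Pinsker's inequality) $\mathrm{TV}\le\sqrt{\mathrm{KL}/2}$, where $\mathrm{TV}(P,Q)=\sup_A|P(A)-Q(A)|$ and $\mathrm{KL}$ is the Kullback–Leibler divergence.

## 2. The uniqueness problem and the dichotomy that answers it

Suppose $\mathcal F$ and $\mathcal G$ are weak Pinsker filtrations on an ergodic $\mathbf X$ with the same entropy. Level by level they look alike. Indeed, $\mathcal A$ is generated by $\mathcal F_n$ and finitely many independent Bernoulli complements, so $\mathbf X\cong\mathbf X/\mathcal F_n\otimes\mathbf B$, where $\mathbf B$ is Bernoulli of entropy $h(\mathbf X)-h(\mathcal F_n)$. The same holds for $\mathcal G_n$, with the same $\mathbf B$ up to isomorphism by (c). Fact (b) then gives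
$$\mathbf X/\mathcal F_n\cong\mathbf X/\mathcal G_n\qquad\text{for each }n\le0 .\tag{1}$$
This does not by itself give an isomorphism of the filtrations.

**Uniqueness problem.** *Let $\mathbf X$ be ergodic with $0<h(\mathbf X)<\infty$. Are all weak Pinsker filtrations on $\mathbf X$ with the same entropy isomorphic?* It is posed as an open question in Séverin Benzoni, "Introduction to weak Pinsker filtrations", arXiv:2504.00681 (2025).

The answer is no, and the property fails for every such $\mathbf X$.

**Theorem 1.** Let $\mathbf X$ be a Bernoulli shift with $0<h(\mathbf X)<\infty$, and let $(\varepsilon_n)_{n\le0}$ be strictly increasing with $\varepsilon_n>0$, $\varepsilon_n\to0$ as $n\to-\infty$, and $\varepsilon_0=h(\mathbf X)$. Then $\mathbf X$ carries two non-isomorphic weak Pinsker filtrations, both with entropies $(\varepsilon_n)$.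

**Theorem 2.** Let $\mathbf X$ be ergodic, $0<h(\mathbf X)<\infty$, and let $(\varepsilon_n)_{n\le0}$ be nondecreasing with $\varepsilon_0=h(\mathbf X)$ and $\varepsilon_n\to0$ as $n\to-\infty$.

1. If $\varepsilon_n=0$ for some $n$, any two weak Pinsker filtrations on $\mathbf X$ with entropies $(\varepsilon_n)$ are isomorphic.
2. If $\varepsilon_n>0$ for all $n$, there are two non-isomorphic weak Pinsker filtrations on $\mathbf X$ with entropies $(\varepsilon_n)$.

The entropy sequence of any weak Pinsker filtration on $\mathbf X$ is nondecreasing, ends at $h(\mathbf X)$, and tends to $0$. So Theorem 2 says: given an entropy sequence realized by weak Pinsker filtrations of $\mathbf X$, the filtrations with these entropies are all isomorphic if and only if the sequence vanishes for some $n$. By (a) there are sequences of the second kind on every ergodic $\mathbf X$ with $0<h(\mathbf X)<\infty$ (set $\varepsilon_0=h(\mathbf X)$), so uniqueness fails on each of them. Theorem 1 already settles the question as posed. It needs neither Austin's nor Thouvenot's theorem, and I prove it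 first.

## 3. Finitely many levels: sequences that reach zero

Start with the simplest case: $\varepsilon_{-1}=0$. Then $\mathcal A=\mathcal F_{-1}\vee\mathcal B$ with $\mathcal F_{-1}$ of entropy zero and $\mathcal B$ Bernoulli, and similarly for $\mathcal G$. By (1) the two bottoms are isomorphic, by (c) the two complements are, and the product of the two isomorphisms is the automorphism we want. The general terminating case is the same with more factors.

**Proof of Theorem 2, part 1.** Let $\varepsilon_{n_0}=0$; then $n_0\le-1$, and $\varepsilon_n=0$ for $n\le n_0$. For such $n$ we have $\mathcal F_n=\mathcal F_{n-1}\vee\mathcal B$ with $\mathcal B$ Bernoulli, independent of $\mathcal F_{n-1}$, of entropy $\varepsilon_n-\varepsilon_{n-1}=0$. So $\mathcal B$ is trivial. Hence $\mathcal F_n=\mathcal F_{n_0}$ for all $n\le n_0$, and likewise $\mathcal G_n=\mathcal G_{n_0}$. By (1) there is an isomorphism $\mathbf X/\mathcal F_{n_0}\to\mathbf X/\mathcal G_{n_0}$.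

For $n_0<n\le0$ write $\mathcal F_n=\mathcal F_{n-1}\vee\mathcal B_n$ and $\mathcal G_n=\mathcal G_{n-1}\vee\mathcal B_n'$ with independent Bernoulli complements. Both have entropy $\varepsilon_n-\varepsilon_{n-1}$, so $\mathbf X/\mathcal B_n\cong\mathbf X/\mathcal B'_n$ by (c). The algebras $\mathcal F_{n_0},\mathcal B_{n_0+1},\dots,\mathcal B_0$ are independent and generate $\mathcal A$, so $\mathbf X$ is the product of the corresponding factors, and the same holds for $\mathcal G$. The product of these finitely many isomorphisms is an automorphism $\Phi$ of $\mathbf X$ with $\Phi^{-1}(\mathcal G_n)=\mathcal F_n$ for all $n$. $\blacksquare$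

**Remark.** The same proof, started from level $N$ instead of $n_0$, gives for *any* two weak Pinsker filtrations with the same entropy and any $N\le0$ an automorphism $\Phi_N$ with $\Phi_N^{-1}(\mathcal G_n)=\mathcal F_n$ for $N\le n\le0$. So no finite block of levels can tell two such filtrations apart. An obstruction must involve infinitely many levels.

## 4. Infinitely many levels: complements that do not generate

If the entropies never reach $0$, the natural attempt is to let the product of isomorphisms run over all levels. Say $\mathbf X$ is Bernoulli, and we compare $\mathcal F$ with a product filtration $\mathcal S$. Choose Bernoulli complements, $\mathcal F_n=\mathcal F_{n-1}\vee\mathcal B_n$. All the $\mathcal B_n$, $n\le0$, are independent, and (c) matches each $\mathcal B_n$ with $\sigma(\omega^n)$. This proves isomorphism *if* $\mathcal F_n=\bigvee_{k\le n}\mathcal B_k$ for every $n$. We do know that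
$$\mathcal F_n=\mathcal F_m\vee\bigvee_{m<k\le n}\mathcal B_k\quad\text{for every }m<n,\qquad h(\mathcal F_m)\to0 ,$$
but letting $m\to-\infty$ does not remove $\mathcal F_m$, because joins and decreasing intersections do not commute. This is the exact point where the attempt stops, and here is an example where it really does.

*Example (wrong complements).* For $n\le0$ let $\omega^n_i=(\chi^n_i,u^n_i)$ be i.i.d. in $i$ and independent in $n$. Here $\chi^n_i\in\{0,1\}$ has $P(\chi^n_i=1)=p_n\in(0,1)$; if $\chi^n_i=1$ then $u^n_i$ is a fair sign, and otherwise $u^n_i=*$. Choose the $p_n$ so small that $\sum_n(H(p_n)+p_n\log2)<\infty$. Let $M_n=\{i:\chi^n_i=1\}$, and for $j\in M_n$ let $\pi_n(j)$ be the last point of $M_{n-1}$ that is $\le j$. Put $\beta^n_j=u^n_j\,u^{n-1}_{\pi_n(j)}$ for $j\in M_n$, and $\beta^n_i=*$ otherwise.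

Given $\mathcal S_{n-1}\vee\sigma(\chi^n)$, the $\beta^n_j$, $j\in M_n$, are i.i.d. fair signs. So $\sigma(\chi^n,\beta^n)$ is independent of $\mathcal S_{n-1}$ and Bernoulli, and clearly $\mathcal S_{n-1}\vee\sigma(\chi^n,\beta^n)=\mathcal S_n$. These are legitimate complements. But the map that flips every sign $u^n_j$ at every level preserves the measure and fixes all $\chi^n,\beta^n$. Every event of $\bigvee_n\sigma(\chi^n,\beta^n)$ is therefore flip-invariant, while the event that the last sign $u^0_j$ with $j\in M_0$, $j\le0$ is $+1$ is not. So these complements do not generate.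

This example is still a product filtration; only the complements were badly chosen. To refute uniqueness we need a filtration for which *every* choice of complements fails to generate.

## 5. Resampling the deep levels, and twisting a level by the level above it

**A test that product filtrations pass.** Suppose $\mathcal F_n=\bigvee_{k\le n}\mathcal D_k$ with independent factor algebras $\mathcal D_k$. Cut at a very low level $m$. Take a random point $x$, and let $x'$ have the same $\mathcal D_k$-coordinates for $m<k\le0$, but freshly resampled coordinates for $k\le m$. Two things hold.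

* Since $\bigvee_{m<k\le 0}\mathcal D_k$ increases to everything as $m\to-\infty$, for any fixed finite-valued $f$ we have $f(x)=f(x')$ with probability close to $1$ if $m$ is low enough.
* At each level $k\ge m$, the new information that $x$ receives on passing from $\mathcal F_k$ to $\mathcal F_{k+1}$ is independent of the level-$k$ past of *both* points.

We know nothing about $\mathcal D_k$, so we may use only the second property. The plan is to build $\mathcal F$ and an $f$ for which the second property forces $f(x)\ne f(x')$ with probability more than $\frac12$, as soon as $x$ and $x'$ differ deep down. A difference at a deep level must propagate upward, with high probability, however the increments are coupled.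

**The design, with time suppressed.** At level $n$ put independent uniform symbols $u^n,z^n$ in a finite field $\mathbb K_n$. Four decisions lead to the construction.

*The twist must use the level above.* If we replace $u^n$ by $u^n-g$ with $g$ measurable for $\mathcal S_{n-1}$, the algebra generated with $\mathcal S_{n-1}$ is still $\mathcal S_n$: only the complement has changed, as in Section 4. So we subtract something that also depends on a symbol $v=z^{n+1}$ of level $n+1$. Put $y^n=u^n-\ell_n(v;\kappa)$, where $\kappa$ is a *key* stored at level $n-1$. Level $n$ shows $y^n$, and $u^n$ becomes visible only at level $n+1$.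

*The key must remember $v$.* Let the key at level $n$ be the pair $(u^n,v)$. Suppose two copies have different keys $\kappa\ne\kappa'$ one level below. Their new keys agree only if $v=v'$ and
$$y+\ell_n(v;\kappa)=y'+\ell_n(v;\kappa').$$
The quantities $y,y',\kappa,\kappa'$ are known before $v$ is drawn. If $\ell_n(\cdot\,;\kappa)-\ell_n(\cdot\,;\kappa')-t$ has at most $3$ zeros for each constant $t$, the chance of agreement is at most $3/q_{n+1}$ with $q_{n+1}=|\mathbb K_{n+1}|$, *whatever the joint law of $v$ and $v'$*. If the key were $u^n$ alone this would break down. For instance, in a single field take $\ell(v;\alpha)=\alpha v$ with $\alpha\ne\alpha'$ both nonzero, and couple by $v'=(\alpha v+y-y')/\alpha'$. Then $v'$ is uniform, as it must be, and $u=u'$ always.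

*The fields must grow downward.* The losses $3/q_{n+1}$ are to be summed over all levels, so $q_n\to\infty$ fast as $n\to-\infty$; with fixed alphabets the sum of the bounds diverges and gives nothing. A key of level $n-1$ lies in $\mathbb K_{n-1}\times\mathbb K_n$. If $q_{n-1}=q_n^2$, it has $q_n^3$ possible values, exactly the number of coefficient triples of a cubic over $\mathbb K_n$ without constant term.

*The symbols must be rare.* A symbol of $\mathbb K_n$ at every time costs entropy $\log q_n$ at level $n$, which is not summable. So level $n$ carries symbols only at a set $M_n$ of times of density $p_n$, with $p_n\log q_n$ summable. We must then say which symbols of adjacent levels talk to each other, and pay for the occasional mismatch.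

## 6. The twisted filtration

**Step 1: fields, polynomials, densities.** The purpose is to fix the parameters so that all losses sum to at most $\frac14$.

Let $\mathbb K_0\subset\mathbb K_{-1}\subset\mathbb K_{-2}\subset\cdots$ be finite fields with $|\mathbb K_n|=q_n$, $q_0=32$, $q_{n-1}=q_n^2$. (So $q_{-1}=1024$, $q_{-2}=2^{20}$, and so on; each field is the quadratic extension of the previous one.) Fix bijections $a\mapsto(\alpha_n(a),\beta_n(a))$ from $\mathbb K_{n-1}$ to $\mathbb K_n^2$. For $n\le-1$ define
$$\ell_n:\mathbb K_{n+1}\times(\mathbb K_{n-1}\times\mathbb K_n)\to\mathbb K_n,\qquad \ell_n(v;(a,b))=\alpha_n(a)\,v+\beta_n(a)\,v^2+b\,v^3,$$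
which makes sense because $\mathbb K_{n+1}\subset\mathbb K_n$. If $(a,b)\ne(a',b')$ and $t\in\mathbb K_n$, then the two coefficient triples differ, so $\ell_n(v;(a,b))-\ell_n(v;(a',b'))-t$ is a nonzero polynomial in $v$ of degree at most $3$ over the field $\mathbb K_n$. It has at most $3$ roots $v\in\mathbb K_{n+1}$.

Let $a_n>0$ $(n\le0)$ with $\sum_n a_n<\infty$; these will be the level entropies. Let $p_n\in(0,1)$ satisfy
$$g_n:=H(p_n)+2p_n\log q_n<a_n,\qquad p_{n-1}\le2^{n-4}p_n\qquad(n\le0).\tag{2}$$
Such $p_n$ exist: choose $p_0,p_{-1},\dots$ successively, each small enough. Since $q_{-j}=32^{2^j}\ge32^{j+1}$,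
$$\sum_{k\le-1}\Big(\frac3{q_{k+1}}+\frac{2p_{k-1}}{p_k}\Big)\le3\sum_{j\ge1}32^{-j}+\sum_{k\le-1}2^{k-3}=\frac3{31}+\frac18\le\frac14.\tag{3}$$

**Step 2: the system $\Omega$.** The purpose is to set up the untwisted symbols. For $n\le0$ let $\omega^n=(\omega^n_i)_{i\in\mathbb Z}$ be i.i.d. processes, independent for different $n$, with $\omega^n_i=(\chi^n_i,u^n_i,z^n_i,w^n_i)$, where

* $\chi^n_i\in\{0,1\}$ and $P(\chi^n_i=1)=p_n$;
* if $\chi^n_i=1$, then $(u^n_i,z^n_i)$ is uniform on $\mathbb K_n\times\mathbb K_n$; if $\chi^n_i=0$, then $u^n_i=z^n_i=*$;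
* $w^n_i$ is independent of the rest, takes values in a finite set, and has entropy $a_n-g_n$ (it only fills up the entropy).

The triple $(\chi^n_i,u^n_i,z^n_i)$ has entropy $H(p_n)+p_n\cdot2\log q_n=g_n$, so $\omega^n$ is Bernoulli of entropy $a_n$. Let $\Omega$ be the system generated by all $\omega^n$ under the time shift.

$\Omega$ is a Bernoulli shift of entropy $\sum_na_n$ with a countable alphabet. Indeed it is the shift on i.i.d. letters $(\omega^n_i)_{n\le0}$. The entropy of a finite partition of the one-site space is at most the limit of the entropies of finitely many coordinates, hence at most $\sum_na_n<\infty$. If the one-site law had a nonatomic part of mass $c>0$, cutting this part into $N$ pieces of mass $c/N$ would give partitions of entropy at least $c\log(N/c)\to\infty$. So the law is purely atomic.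

Put $M_n=\{i:\chi^n_i=1\}$ and $\mathcal S_n=\bigvee_{k\le n}\sigma(\omega^k)$. Almost surely every $M_n$ is unbounded in both directions.

**Step 3: the twisted symbols.** The purpose is to put time into the design of Section 5. For $n\le-1$ and $j\in M_n$ let
$$c_n(j)=\min\{i\ge j:i\in M_{n+1}\},\qquad v^n_j=z^{n+1}_{c_n(j)}\in\mathbb K_{n+1},\qquad K^n_j=(u^n_j,v^n_j)\in\mathbb K_n\times\mathbb K_{n+1},$$
$$\pi_n(j)=\max\{i\le j:i\in M_{n-1}\},\qquad y^n_j=u^n_j-\ell_n\big(v^n_j;K^{n-1}_{\pi_n(j)}\big)\in\mathbb K_n.\tag{4}$$
Put $y^n_i=*$ for $i\notin M_n$, and $y^0:=u^0$. So the symbol at $j\in M_n$ looks *right* to the next point of the denser set $M_{n+1}$ to find $v$, and *left* to the last point of the sparser set $M_{n-1}$ to find the key. Finally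
$$\theta^n_i=(\chi^n_i,y^n_i,z^n_i,w^n_i),\qquad\mathcal C_n=\sigma(\theta^n),\qquad\mathcal F_n=\sigma(\omega^k:k<n)\vee\sigma(\theta^n).$$
All definitions commute with the time shift, so these are factor algebras.

*A sample configuration.* Suppose that in $[-10,2]$ we have $M_{n-1}=\{-7\}$, $M_n=\{-10,-4,2\}$, $M_{n+1}=\{-9,-6,-3,-1,1\}$. For $j=-4$: $c_n(-4)=-3$, so $v^n_{-4}=z^{n+1}_{-3}$. Next, $\pi_n(-4)=-7$ and $c_{n-1}(-7)=-4$, so the key is $K^{n-1}_{-7}=(u^{n-1}_{-7},z^n_{-4})$. Hence $y^n_{-4}=u^n_{-4}-\ell_n\big(z^{n+1}_{-3};(u^{n-1}_{-7},z^n_{-4})\big)$.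

**Lemma 1.** We have $\mathcal F_0=\sigma(\Omega)$, the full $\sigma$-algebra, and $\mathcal F_{n+1}=\mathcal F_n\vee\mathcal C_{n+1}$ for $n\le-1$. Moreover $\mathcal C_{n+1}$ is independent of $\mathcal F_n$, $\theta^n$ is an i.i.d. process with the law of $\omega^n$, and $h(\mathcal F_n)=\sum_{k\le n}a_k=h(\mathcal S_n)$. Hence $(\mathcal F_n)$ and $(\mathcal S_n)$ are weak Pinsker filtrations on $\Omega$ with the same entropy.

*Proof.* $\mathcal F_0$ is everything because $\theta^0=\omega^0$. The rest is done in four steps.

**The law of $\theta^n$.** Let $n\le-1$ and $\mathcal J_n=\sigma(\omega^k:k\ne n)\vee\sigma(\chi^n,z^n,w^n)$, that is, everything except $u^n$. Given $\mathcal J_n$, the $(u^n_j)_{j\in M_n}$ are i.i.d. uniform on $\mathbb K_n$. The translation $\ell_n(v^n_j;K^{n-1}_{\pi_n(j)})$ in (4) involves only $\chi^{n-1},\chi^n,\chi^{n+1},u^{n-1},z^n,z^{n+1}$, so it is $\mathcal J_n$-measurable. Translating uniform variables by known amounts leaves them i.i.d. uniform: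
$$\text{given }\mathcal J_n,\text{ the }(y^n_j)_{j\in M_n}\text{ are i.i.d. uniform on }\mathbb K_n.\tag{5}$$
So $y^n$ has the same joint law with $\mathcal J_n$ as $u^n$ has. Consequently

(∗) the family $\{\theta^n\}\cup\{\omega^k:k\ne n\}$ is independent, and $\theta^n$ has the law of $\omega^n$.

For $n=0$ this is trivial. Since $\mathcal F_n$ is generated by the independent processes $\omega^k$ $(k<n)$ and $\theta^n$, (d) gives $h(\mathcal F_n)=\sum_{k\le n}a_k$.

**Independence of $\mathcal C_{n+1}$ and $\mathcal F_n$, $n\le-1$.** By (∗), $\omega^{n+1}$ is independent of $\mathcal F_n=\sigma(\omega^k:k<n)\vee\sigma(\theta^n)$. If $n+1=0$ we are done, since $\theta^0=\omega^0$. Let $n+1\le-1$. By (4), $\theta^n$ does not involve $u^{n+1}$, only $\chi^{n+1},z^{n+1}$ from level $n+1$. So $\mathcal F_n\vee\sigma(\chi^{n+1},z^{n+1},w^{n+1})\subset\mathcal J_{n+1}$. By (5) at level $n+1$, given the left side, $y^{n+1}$ is i.i.d. uniform on $M_{n+1}$. Since $(\chi^{n+1},z^{n+1},w^{n+1})$ is independent of $\mathcal F_n$, the conditional law of $\theta^{n+1}$ given $\mathcal F_n$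 is constant. That is independence.

**$\mathcal F_n\vee\mathcal C_{n+1}\subset\mathcal F_{n+1}$.** Here $\mathcal F_{n+1}=\sigma(\omega^k:k\le n)\vee\sigma(\theta^{n+1})$, so only $y^n$ needs an argument. By (4) it is a function of $\omega^{n-1},\omega^n,\chi^{n+1},z^{n+1}$, and the last two are components of $\theta^{n+1}$.

**$\mathcal F_{n+1}\subset\mathcal F_n\vee\mathcal C_{n+1}$.** We must recover $u^n$. We have $u^n_j=y^n_j+\ell_n(v^n_j;K^{n-1}_{\pi_n(j)})$. Here $v^n$ is a function of $\chi^n$ and $\theta^{n+1}$; and $K^{n-1}_{\pi_n(j)}$ is a function of $\omega^{n-1},\chi^n,z^n$, hence $\mathcal F_n$-measurable.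

So $\mathcal F$ satisfies conditions 1, 2 and 3 of a weak Pinsker filtration; for 3, the tails of $\sum a_k$ tend to $0$. For $\mathcal S$ all this is the example in Section 1. $\square$

## 7. Different keys stay different under every admissible coupling

The lemma of this section is stated with an extra factor $\mathbf Y$, which is trivial for Theorem 1 and needed for Theorem 2.

Let $\mathbf Y$ be a system, possibly trivial, with a dynamical filtration $(\mathcal E_n)_{n\le0}$. On $\mathbf X=\mathbf Y\times\Omega$, with measure $\mu$ and transformation $T$, put $\mathcal G_n=\mathcal E_n\vee\mathcal F_n$ (pullbacks). For $k\le-1$ let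
$$j_k=\max\{i\le0:i\in M_k\},\qquad\kappa_k=K^k_{j_k}\in\mathbb K_k\times\mathbb K_{k+1}.$$
This is the key of level $k$ seen from time $0$. It is finite-valued and $\mathcal F_{k+1}$-measurable, since $\omega^k$ and $\chi^{k+1},z^{k+1}$ are. A *coupling of $\mu$ with itself* is a probability $\lambda$ on $X\times X$ with both marginals $\mu$; its points are $(x,x')$. For a $\sigma$-algebra $\mathcal G$ on $X$, write $\mathcal G(x)$ and $\mathcal G(x')$ for its pullbacks under the two coordinates. Let $A_k=\{\kappa_k(x)=\kappa_k(x')\}$.

**Lemma 2.** Let $m\le-1$. Let $\lambda$ be a coupling of $\mu$ with itself such that for $m\le k\le-1$ and every bounded $\mathcal G_{k+1}$-measurable $g$,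
$$E_\lambda\big[g(x)\mid\mathcal G_k(x)\vee\mathcal G_k(x')\big]=E_\mu[g\mid\mathcal G_k](x).\tag{Ad}$$
Then $\lambda(A_{-1})\le\lambda(A_{m-1})+\frac14$.

*Proof.* Fix $k$ with $m\le k\le-1$. The aim is to show that $\lambda(A_k)\le\lambda(A_{k-1})+3/q_{k+1}+2p_{k-1}/p_k$.

**Step 1: the symbol seen from $0$ usually uses the key seen from $0$.** Let $N_k$ be the event that there is no point of $M_{k-1}$ in $(j_k,0]$. It depends on $\chi^k,\chi^{k-1}$ only, so $N_k\in\mathcal F_k$. On $N_k$ the last point of $M_{k-1}$ up to $j_k$ is also its last point up to $0$, that is, $\pi_k(j_k)=j_{k-1}$, and (4) gives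
$$u^k_{j_k}=y^k_{j_k}+\ell_k\big(v^k_{j_k};\kappa_{k-1}\big)\qquad\text{on }N_k.\tag{6}$$
If $N_k$ fails, let $r\ge0$ be least with $-r\in M_k\cup M_{k-1}$; then $-r\in M_{k-1}\setminus M_k$. The trials at different times are independent, so
$$\mu(N_k^c)\le\frac{p_{k-1}(1-p_k)}{1-(1-p_k)(1-p_{k-1})}\le\frac{p_{k-1}}{p_k}.$$

**Step 2: agreement confines $v$ to three values.** Suppose $x,x'\in N_k$ and $(x,x')\in A_k\setminus A_{k-1}$. Put $v=v^k_{j_k}(x)$. Since $A_k$ holds, $v^k_{j_k}(x')=v$ and $u^k_{j_k}(x)=u^k_{j_k}(x')$. By (6),
$$y^k_{j_k}(x)+\ell_k(v;\kappa_{k-1}(x))=y^k_{j_k}(x')+\ell_k(v;\kappa_{k-1}(x')),\qquad\kappa_{k-1}(x)\ne\kappa_{k-1}(x').$$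
Let $Z(x,x')\subset\mathbb K_{k+1}$ be the set of roots $v$ of this equation if $x,x'\in N_k$ and $(x,x')\notin A_{k-1}$, and $Z=\emptyset$ otherwise. By Section 6, Step 1, $|Z|\le3$. The set $Z$ is $\mathcal G_k(x)\vee\mathcal G_k(x')$-measurable, because $N_k$, $j_k$, $y^k$, $\kappa_{k-1}$ are all $\mathcal F_k$-measurable.

**Step 3: $v$ is fresh.** The variable $v^k_{j_k}=z^{k+1}_{c_k(j_k)}$ is $\mathcal G_{k+1}$-measurable, and its conditional law given $\mathcal G_k$ is uniform on $\mathbb K_{k+1}$. Indeed, $\theta^{k+1}$ is independent of $\mathcal G_k$, because it is independent of $\mathcal F_k$ by Lemma 1 and $\mathbf Y$ is independent of $\Omega$; and it has the law of $\omega^{k+1}$. The index $j_k$ is $\mathcal G_k$-measurable. The position $c_k(j_k)$ depends only on $j_k$ and $\chi^{k+1}$. Given $\chi^{k+1}$ and $\mathcal G_k$, the $z^{k+1}_i$, $i\in M_{k+1}$, are i.i.d. uniform.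

Apply (Ad) to $g=1_{\{v^k_{j_k}=t\}}$: the conditional $\lambda$-probability of $v^k_{j_k}(x)=t$ given $\mathcal G_k(x)\vee\mathcal G_k(x')$ is $1/q_{k+1}$. Summing over $t\in Z$,
$$\lambda\big(v^k_{j_k}(x)\in Z\mid\mathcal G_k(x)\vee\mathcal G_k(x')\big)=\frac{|Z|}{q_{k+1}}\le\frac3{q_{k+1}}.$$

**Step 4: summation.** If $A_k$ holds, then $A_{k-1}$ holds, or $x\notin N_k$, or $x'\notin N_k$, or $v^k_{j_k}(x)\in Z$. Both marginals of $\lambda$ are $\mu$, so
$$\lambda(A_k)\le\lambda(A_{k-1})+\frac3{q_{k+1}}+\frac{2p_{k-1}}{p_k}.$$
Sum over $m\le k\le-1$ and use (3). $\square$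

The next observation is how (Ad) gets checked.

**Observation.** *Let $\lambda$ be a coupling of $\mu$ with itself. If $\mathcal G_{k+1}=\mathcal G_k\vee\mathcal R$, and under $\lambda$ the algebra $\mathcal R(x)$ is independent of $\mathcal G_k(x)\vee\mathcal G_k(x')$, then (Ad) holds for this $k$.* For $g=1_A1_R$ with $A\in\mathcal G_k$, $R\in\mathcal R$, the left side of (Ad) is $1_A(x)\mu(R)$. So is the right side, since $\mathcal R$ is in particular independent of $\mathcal G_k$ under $\mu$. Such sets $A\cap R$ form a $\pi$-system generating $\mathcal G_{k+1}$, and the monotone class theorem extends (Ad) to all bounded $g$.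

## 8. The Bernoulli case: proof of Theorem 1

Let $a_n=\varepsilon_n-\varepsilon_{n-1}>0$, so that $\sum_{k\le n}a_k=\varepsilon_n$, and choose $p_n$ as in (2). The shift $\Omega$ has entropy $\varepsilon_0=h(\mathbf X)$, so $\mathbf X\cong\Omega$ by (c). By Lemma 1, $\mathcal F=(\mathcal F_n)$ and $\mathcal S=(\mathcal S_n)$ are weak Pinsker filtrations on $\Omega$ with entropies $(\varepsilon_n)$. Suppose there were an automorphism $\Phi$ of $\Omega$ with $\Phi^{-1}(\mathcal S_n)=\mathcal F_n$ for all $n$.

**Step 1: approximate $\kappa_{-1}$ by finitely many increments.** Put $\mathcal D_k=\Phi^{-1}(\sigma(\omega^k))$. These are independent factor algebras and $\mathcal F_n=\bigvee_{k\le n}\mathcal D_k$. Let $f=\kappa_{-1}$. The algebras $\bigvee_{m<k\le0}\mathcal D_k$ increase to $\mathcal F_0$, which is everything, as $m\to-\infty$. By martingale convergence, the conditional probabilities of the finitely many events $\{f=s\}$ given them converge to the indicators. Letting $\tilde f$ be a most likely value of $f$, we obtain $m\le-1$ and a $\bigvee_{m<k\le0}\mathcal D_k$-measurable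 $\tilde f$ with $\mu(f\ne\tilde f)<\frac18$.

**Step 2: resample the levels $\le m$.** Write $\Phi(x)=(\delta,d)$ with $\delta=(\omega^k)_{k\le m}$ and $d=(\omega^k)_{m<k\le0}$. Let $\lambda$ be the law of $\big(\Phi^{-1}(\delta,d),\Phi^{-1}(\delta',d)\big)$, where $\delta,\delta',d$ are independent and $\delta'$ has the law of $\delta$. Both marginals are $\mu$. Since $\tilde f$ is a function of $d$, $\tilde f(x)=\tilde f(x')$ $\lambda$-a.s., and therefore
$$\lambda(f(x)\ne f(x'))\le2\mu(f\ne\tilde f)<\tfrac14.\tag{7}$$

**Step 3: (Ad) holds, with $\mathbf Y$ trivial.** For $m\le k\le-1$ we have $\mathcal F_{k+1}=\mathcal F_k\vee\mathcal D_{k+1}$. As $k+1>m$, $\mathcal D_{k+1}$ is generated by the component of $d$ with index $k+1$. This component is independent of $(\delta,\delta')$ and of the components of $d$ with index $\le k$, and these generate $\mathcal F_k(x)\vee\mathcal F_k(x')$. The Observation applies.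

**Step 4: the keys at level $m-1$ differ.** The key $\kappa_{m-1}$ is measurable for $\mathcal F_m=\bigvee_{k\le m}\mathcal D_k$. So $\kappa_{m-1}(x)$ is a function of $\delta$, and $\kappa_{m-1}(x')$ is the same function of $\delta'$; they are independent. The first component $u^{m-1}_{j_{m-1}}$ is uniform on $\mathbb K_{m-1}$, because $j_{m-1}$ depends only on $\chi^{m-1}$. Hence $\lambda(A_{m-1})\le1/q_{m-1}\le1/1024$.

**Step 5: contradiction.** By Lemma 2, $\lambda(f(x)=f(x'))=\lambda(A_{-1})\le\frac14+\frac1{1024}<\frac12$. But (7) gives $\lambda(f(x)=f(x'))>\frac34$. Hence $\mathcal F$ and $\mathcal S$ are not isomorphic. $\blacksquare$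

## 9. Arbitrary ergodic systems: proof of Theorem 2, part 2

**Reduction to strictly increasing sequences.** The purpose is to discard the levels where nothing happens. Let $I=\{n\le0:\varepsilon_{n-1}<\varepsilon_n\}=\{i_0>i_{-1}>\cdots\}$. It is infinite: otherwise $\varepsilon_n$ would be constant for very negative $n$, hence equal to its limit $0$, contrary to $\varepsilon_n>0$. Put $\varepsilon'_r=\varepsilon_{i_r}$ for $r\le0$, and $i_1:=1$. For $i_r\le n<i_{r+1}$ there is no jump in $(i_r,n]$, so $\varepsilon_n=\varepsilon'_r$. In particular $\varepsilon'_0=h(\mathbf X)$, and $\varepsilon'$ is strictly increasing, positive, and tends to $0$. From a weak Pinsker filtration $\mathcal F'$ with entropies $\varepsilon'$ we get one with entropies $\varepsilon$ by $\mathcal F_n=\mathcal F'_r$ for $i_r\le n<i_{r+1}$; the added steps have trivial Bernoulli complements. An isomorphism between two filtrations built in this way is, looking only at levels $i_r$, an isomorphism between the original ones. So we may assume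
$$h_n:=\varepsilon_n-\varepsilon_{n-1}>0\qquad\text{for all }n\le0.$$

**What changes from Section 8.** One would like to split $\mathbf X\cong\mathbf Y\times\Omega$ with $\mathbf Y$ carrying some weak Pinsker filtration $\mathcal E_n=\mathcal E_{n-1}\vee\mathcal Q_n$, compare $\mathcal E_n\vee\mathcal F_n$ with $\mathcal E_n\vee\mathcal S_n$, and repeat the proof. If we resample *all* deep levels, including those of $\mathbf Y$, then Step 1 of Section 8 requires that the complements $\mathcal Q_k$ and the $\omega^k$, $k\le0$, generate everything. They are independent Bernoulli factors of finite total entropy, so their join is Bernoulli, and this is impossible unless $\mathbf X$ is Bernoulli. So the $\mathbf Y$-part must be kept common to $x$ and $x'$. Then Step 4 of Section 8 is in danger. The supposed automorphism mixes $\mathbf Y$ and $\Omega$, so the deep key may depend on the common part, and $\kappa_{m-1}(x)$, $\kappa_{m-1}(x')$ need no longer be independent. The remedy is that the deep key depends only on level $m$ of the common part, and we can make the entropy $\eta_m$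 of that level as small as we wish. It has to be small compared with the typical gap of the markers $M_{m-1}$. The reason is that $\eta_m$ bounds information per unit time, while the key seen from time $0$ sits at the left end of the gap around $0$, and long gaps are more likely to contain $0$.

**Choice of parameters.** The purpose is to choose, in this order, densities, gap bounds, and then the entropies of $\mathbf Y$.

First choose $p_n$ with $g_n=H(p_n)+2p_n\log q_n\le h_n/3$ and $p_{n-1}\le2^{n-4}p_n$. For $m\le0$ choose an integer $L_m\ge1$ with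
$$\log q_{m-1}\cdot p_{m-1}\sum_{r>L_m}r\,p_{m-1}(1-p_{m-1})^{r-1}\le\tfrac1{100},\qquad t_m:=\frac1{100L_m},\tag{8}$$
which is possible since the series converges. Let
$$e_k=\min\Big\{\frac{h_k}3,\ 2^{k-1}\min_{k\le l\le0}t_l\Big\}>0,\qquad\eta_n=\sum_{k\le n}e_k .$$
Then $\eta_n$ is strictly increasing in $n$, positive, tends to $0$ as $n\to-\infty$, and $\eta_0\le\frac13\sum_kh_k=h(\mathbf X)/3$. For $k\le n\le0$ we have $e_k\le2^{k-1}t_n$, so
$$\eta_n\le t_n\sum_{k\le n}2^{k-1}=2^nt_n\le t_n\qquad(n\le0).\tag{9}$$
Put $a_n=h_n-e_n$. Then $a_n-g_n\ge h_n/3>0$, so (2) holds. Let $\Omega$ be as in Section 6 for these $a_n,p_n$.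

**Decomposition of $\mathbf X$.** The purpose is to make room for $\Omega$ inside $\mathbf X$. By (a) with $\epsilon_n=\eta_{n+1}$, there is a weak Pinsker filtration $\mathcal F^\circ$ on $\mathbf X$ with $h(\mathcal F^\circ_n)=\eta_{n+1}$ for $n\le-1$. Let $\mathbf Y=\mathbf X/\mathcal F^\circ_{-1}$ with the filtration $\mathcal E_n:=\mathcal F^\circ_{n-1}$ $(n\le0)$. This is a weak Pinsker filtration on $\mathbf Y$ with $h(\mathcal E_n)=\eta_n$. Write $\mathcal E_n=\mathcal E_{n-1}\vee\mathcal Q_n$ with $\mathcal Q_n$ Bernoulli and independent of $\mathcal E_{n-1}$. Since $\mathcal F^\circ_0=\mathcal A$ is relatively Bernoulli over $\mathcal F^\circ_{-1}$, $\mathbf X\cong\mathbf Y\times\mathbf B$ with $\mathbf B$ Bernoulli and $h(\mathbf B)=h(\mathbf X)-\eta_0=\sum_n(h_n-e_n)=\sum_na_n=h(\Omega)$. By (c), $\mathbf X\cong\mathbf Y\times\Omega$, and we identify the two.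

**The two filtrations.** Put
$$\mathcal G_n=\mathcal E_n\vee\mathcal F_n,\qquad\mathcal H_n=\mathcal E_n\vee\mathcal S_n .$$
By Lemma 1, $\mathcal G_n=\mathcal G_{n-1}\vee(\mathcal Q_n\vee\mathcal C_n)$ and $\mathcal H_n=\mathcal H_{n-1}\vee(\mathcal Q_n\vee\sigma(\omega^n))$. The complements are Bernoulli, as joins of two independent Bernoulli factors, and independent of the preceding level, since this holds in $\mathbf Y$ and in $\Omega$ separately. Moreover $\mathcal G_0=\mathcal H_0=\mathcal A$ and
$$h(\mathcal G_n)=h(\mathcal H_n)=\eta_n+\sum_{k\le n}a_k=\sum_{k\le n}h_k=\varepsilon_n .$$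
So both are weak Pinsker filtrations with entropies $(\varepsilon_n)$. It remains to show that they are not isomorphic. Suppose $\Phi$ is an automorphism of $\mathbf X$ with $\Phi^{-1}(\mathcal H_n)=\mathcal G_n$ for all $n$.

**Step 1: the coupling.** Put $\hat{\mathcal E}_n=\Phi^{-1}\mathcal E_n$, $\hat{\mathcal Q}_n=\Phi^{-1}\mathcal Q_n$, $\mathcal D_k=\Phi^{-1}\sigma(\omega^k)$. The algebras $\hat{\mathcal E}_0,\mathcal D_0,\mathcal D_{-1},\dots$ are independent, and $\mathcal G_n=\hat{\mathcal E}_n\vee\bigvee_{k\le n}\mathcal D_k$. Let $f=\kappa_{-1}$. As $m\to-\infty$, $\hat{\mathcal E}_0\vee\bigvee_{m<k\le0}\mathcal D_k$ increases to the full $\sigma$-algebra. So, as in Section 8, there are $m\le-1$ and $\tilde f$ measurable for this algebra with $\mu(f\ne\tilde f)<\frac18$. Write $\Phi(x)=(e,\delta,d)$ with $e\in Y$, $\delta=(\omega^k)_{k\le m}$, $d=(\omega^k)_{m<k\le0}$. Let $\lambda$ be the law of $\big(\Phi^{-1}(e,\delta,d),\Phi^{-1}(e,\delta',d)\big)$ with $e,\delta,\delta',d$ independent and $\delta'$ distributed as $\delta$. Both marginals are $\mu$, and $\tilde f$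 is a function of $(e,d)$. So $\tilde f(x)=\tilde f(x')$ a.s. and
$$\lambda(f(x)\ne f(x'))\le 2\mu(f\neq\tilde f)<\tfrac14.\tag{10}$$

**Step 2: (Ad) holds.** For $m\le k\le-1$, $\mathcal G_{k+1}=\mathcal G_k\vee\mathcal R_{k+1}$ with $\mathcal R_{k+1}=\hat{\mathcal Q}_{k+1}\vee\mathcal D_{k+1}$, which is generated by $\mathcal Q_{k+1}(e)$ and the component of $d$ of index $k+1$. The algebra $\mathcal G_k(x)\vee\mathcal G_k(x')$ is generated by $\mathcal E_k(e)$, $\delta$, $\delta'$ and the components of $d$ of index $\le k$. Since $\mathcal Q_{k+1}$ is independent of $\mathcal E_k$ in $\mathbf Y$, and $e,\delta,\delta'$ and the components of $d$ are independent, $\mathcal R_{k+1}(x)$ is independent of $\mathcal G_k(x)\vee\mathcal G_k(x')$. The Observation gives (Ad).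

**Step 3: reduce $\lambda(A_{m-1})$ to a conditional law.** The claim of Steps 3–6 is
$$\lambda(A_{m-1})\le\frac1{q_{m-1}}+\frac1{10}.\tag{11}$$
Put $n=m-1$, $p=p_n$, $q=q_n$, $U=u^n_{j_n}$ (the first component of $\kappa_{m-1}$), $\mathcal E=\hat{\mathcal E}_m$, $\chi=\sigma(\chi^n_i:i\in\mathbb Z)$. The variable $U$ is measurable for $\mathcal F_m\subset\mathcal G_m=\hat{\mathcal E}_m\vee\bigvee_{k\le m}\mathcal D_k$. So $U(x)$ is a function of the $\mathcal E_m$-part of $e$ and of $\delta$, and $U(x')$ is the same function of the $\mathcal E_m$-part of $e$ and of $\delta'$. Hence, given $e$, $U(x)$ and $U(x')$ are conditionally independent, each with law $\mu(U=\cdot\mid\mathcal E)$, and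
$$\lambda(A_{m-1})\le\lambda(U(x)=U(x'))=E\sum_u\mu(U=u\mid\mathcal E)^2\le E\max_u\mu(U=u\mid\mathcal E)\le E\max_u\mu(U=u\mid\mathcal E\vee\chi).\tag{12}$$
The last inequality holds because $\mu(U=u\mid\mathcal E)$ is the conditional expectation of $\mu(U=u\mid\mathcal E\vee\chi)$, and a maximum of conditional expectations is at most the conditional expectation of the maximum. We now show that the law of $U$ given $\mathcal E\vee\chi$ is close to uniform on average.

**Step 4: the symbol at time $0$ is nearly uniform.** The purpose is to turn the smallness of $\eta_m$ into a bound on information. Let $\zeta_i=(\chi^n_i,u^n_i)$; this process is i.i.d. with entropy $H(p)+p\log q$, and $h(\chi)=H(p)$. Also $h(\mathcal E)=h(\mathcal E_m)=\eta_m$. Conditioning on more lowers entropy; then use the Abramov–Rokhlin formula with $\mathcal C=\mathcal E\vee\chi$, noting $\sigma(\zeta)\vee\mathcal E\vee\chi=\sigma(\zeta)\vee\mathcal E$; then monotonicity and subadditivity: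
$$\begin{aligned}H(\zeta_0\mid\mathcal E\vee\chi)&\ge H(\zeta_0\mid\sigma(\zeta_i:i<0)\vee\mathcal E\vee\chi)=h(\sigma(\zeta)\vee\mathcal E)-h(\chi\vee\mathcal E)\\&\ge h(\sigma(\zeta))-h(\chi)-h(\mathcal E)=p\log q-\eta_m .\end{aligned}$$
On $M=\{\chi^n_0=1\}$ let $\Delta\in[0,\log q]$ be $\log q$ minus the Shannon entropy of the conditional law of $u^n_0$ given $\mathcal E\vee\chi$; equivalently, $\Delta$ is the KL divergence of that law from the uniform law on $\mathbb K_n$. Off $M$, $\zeta_0=(0,*)$ is determined by $\chi$. So $H(\zeta_0\mid\mathcal E\vee\chi)=\int_M(\log q-\Delta)\,d\mu=p\log q-\int_M\Delta\,d\mu$, and with (9)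
$$\int_M\Delta\,d\mu\le\eta_m\le t_m.\tag{13}$$

**Step 5: from the symbol at time $0$ to the symbol seen from time $0$.** On $\{j_n=-r\}$, which belongs to $\chi$, we have $U=u^n_{-r}=u^n_0\circ T^{-r}$. Since $\mathcal E\vee\chi$ is $T$-invariant, the conditional law of $U$ given it at such an $x$ is that of $u^n_0$ at $T^{-r}x$. So its divergence from uniform is $\Delta(T^{-r}x)=\Delta(T^{j_n(x)}x)$. Let $\tau(y)=\min\{i\ge1:i\in M_n(y)\}$. The condition $j_n(x)=-r$ says $-r\in M_n(x)$ and $M_n(x)\cap(-r,0]=\emptyset$; for $y=T^{-r}x$ this says $y\in M$ and $M_n(y)\cap(0,r]=\emptyset$. So $T^{-r}\{j_n=-r\}=M\cap\{\tau>r\}$. Since $T$ preserves $\mu$,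
$$\int\Delta(T^{j_n(x)}x)\,d\mu(x)=\sum_{r\ge0}\int_{M\cap\{\tau>r\}}\Delta\,d\mu=\int_M\tau\Delta\,d\mu .$$
Split at $\tau=L_m$ and use $\Delta\le\log q$ on the second part:
$$\int_M\tau\Delta\,d\mu\le L_m\int_M\Delta\,d\mu+\log q\int_{M\cap\{\tau>L_m\}}\tau\,d\mu\le\frac1{100}+\frac1{100}=\frac1{50}.$$
The first term is bounded by (13) and $L_mt_m=\frac1{100}$. For the second, $\tau$ is independent of $\chi^n_0$ and geometric, so $\int_{M\cap\{\tau>L_m\}}\tau\,d\mu=p\sum_{r>L_m}r\,p(1-p)^{r-1}$, and (8) applies.

**Step 6: conclusion of the claim.** By Pinsker's inequality and Jensen's inequality for the square root, the expected total variation distance between the conditional law of $U$ given $\mathcal E\vee\chi$ and the uniform law on $\mathbb K_n$ is at most $\sqrt{\frac12\cdot\frac1{50}}=\frac1{10}$. A law at distance $\mathrm{TV}$ from uniform gives each point mass at most $\frac1q+\mathrm{TV}$. Hence $E\max_u\mu(U=u\mid\mathcal E\vee\chi)\le\frac1q+\frac1{10}$, and (12) gives (11).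

**Step 7: contradiction.** By Lemma 2 and (11), since $q_{m-1}\ge1024$,
$$\lambda(f(x)=f(x'))=\lambda(A_{-1})\le\frac14+\frac1{1024}+\frac1{10}<\frac12 ,$$
whereas (10) gives $\lambda(f(x)=f(x'))>\frac34$. Hence $\mathcal G$ and $\mathcal H$ are not isomorphic. $\blacksquare$
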